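\title{A topological obstruction to continuous families of exposing maps}

\begin{abstract}
An exposing map of a strictly pseudoconvex domain $G\subset\mathbb{C}^n$ at a boundary point $\zeta$ is a holomorphic embedding of a neighborhood of $\overline{G}$ into $\mathbb{C}^n$ that turns $\zeta$ into a globally strongly convex boundary point. We ask whether exposing maps can be chosen to depend regularly on $\zeta$ and on the domain. The answer is negative for every $n\ge 4$: a tube around a circle, defined by a strictly plurisubharmonic polynomial, has no continuous family of exposing maps. The obstruction is topological. If a continuous family exists, then twice the intersection number of a sphere in $G$ with a ball bounded by $\partial G$ is divisible by $(n-1)!$; the factorial comes from Bott's computation of homotopy groups of unitary groups. For $n=2,3$ thin tubes of the same kind do have smooth families of exposing maps, and for $n=1$ the answer is affirmative.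
\end{abstract}

\section{Exposing maps and their dependence on the boundary point}\label{sec:intro}

\subsection{Exposing one point}
On $\mathbb{C}^n$ we use the Hermitian product $\langle z,w\rangle=\sum_j z_j\overline{w_j}$. Its real part is the Euclidean inner product of $\mathbb{R}^{2n}$. The gradient of a real function $f$ is the vector $\nabla f\in\mathbb{C}^n$ with $df(X)=\operatorname{Re}\langle X,\nabla f\rangle$, and $\operatorname{Re}\langle AX,Y\rangle=\operatorname{Re}\langle X,A^*Y\rangle$ for a complex matrix $A$. A \emph{domain} is a nonempty connected open set, $\mathbb{D}$ is the open unit disc in $\mathbb{C}$, and a \emph{holomorphic embedding} is an injective holomorphic map whose complex derivative $Dh$ is invertible at every point. A real function $\rho$ of class $\mathcal{C}^2$ is \emph{plurisubharmonic} if its Levi matrix $(\partial^2\rho/\partial z_j\partial\overline{z}_k)$ is positive semidefinite, and \emph{strictly plurisubharmonic} if it is positive definite.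

Let $G\subset\mathbb{C}^n$ be a domain and $\zeta\in\partial G$. Suppose that near $\zeta$ we have $G=\{\rho<0\}$ with $\rho$ of class $\mathcal{C}^2$ and $d\rho\neq0$. The boundary is \emph{strongly convex} at $\zeta$ if the real Hessian of $\rho$ at $\zeta$ is positive definite on $\ker d\rho(\zeta)$, and \emph{strictly pseudoconvex} at $\zeta$ if the Levi matrix is positive definite on the largest complex subspace of $\ker d\rho(\zeta)$. We write $T_\zeta(\partial G)=\zeta+\ker d\rho(\zeta)$ for the affine tangent hyperplane.

\begin{definition}\label{def:exposing}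
The point $\zeta$ is a \emph{globally strongly convex} boundary point of $G$ if $\partial G$ is of class $\mathcal{C}^2$ and strongly convex at $\zeta$, and $\overline{G}\cap T_\zeta(\partial G)=\{\zeta\}$. An \emph{exposing map of $G$ at $\zeta$} is a holomorphic embedding $h$ of a neighborhood of $\overline{G}$ into $\mathbb{C}^n$ such that $h(\zeta)$ is a globally strongly convex boundary point of $h(G)$.
\end{definition}

It is known that a strictly pseudoconvex domain with boundary of class $\mathcal{C}^2$ has an exposing map at each boundary point.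

For bounded $G$ the global condition says that $h(\overline{G})$ lies in a half-space. Indeed, $h(\overline{G})$ is the closure of $h(G)$, and $h$ is injective, so $h(\overline{G}\setminus\{\zeta\})$ misses the tangent hyperplane $T$ at $h(\zeta)$. The connected set $h(G)$ lies on one side of $T$, and this is the side into which the inner normal points. With $v$ the outer unit normal of $h(G)$ at $h(\zeta)$ we obtain
\begin{equation}\label{eq:halfspace}
\operatorname{Re}\langle h(\zeta)-h(w),v\rangle>0\qquad(w\in\overline{G}\setminus\{\zeta\}).
\end{equation}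
A \emph{peak function for $G$ at $\zeta$} is a function $f$, holomorphic near $\overline{G}$, with $f(\zeta)=1$ and $f(\overline{G}\setminus\{\zeta\})\subset\mathbb{D}$. By \eqref{eq:halfspace}, $f=\exp\langle h-h(\zeta),v\rangle$ is one. An exposing map thus contains a peak function, and it completes the exponent of this function to a global system of holomorphic coordinates.

\subsection{Families}
Let $k\ge2$ be an integer. The following assumptions are called the \emph{Setting}.
\begin{quote}
The function $\rho:\mathbb{D}\times\mathbb{C}^n\to\mathbb{R}$ is plurisubharmonic and of class $\mathcal{C}^k$. For each $t\in\mathbb{D}$ the function $\rho_t=\rho(t,\cdot)$ is strictly plurisubharmonic, $G_t=\{w\in\mathbb{C}^n:\rho_t(w)<0\}$ is a bounded domain, and $d\rho_t\ne0$ on $\partial G_t$.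
\end{quote}
Each $G_t$ is then strictly pseudoconvex with boundary of class $\mathcal{C}^k$. Put $M=\{(t,\zeta):t\in\mathbb{D},\ \zeta\in\partial G_t\}\subset\mathbb{D}\times\mathbb{C}^n$. A family $(h_{t,\zeta})_{(t,\zeta)\in M}$, where $h_{t,\zeta}$ is holomorphic on a neighborhood of $\overline{G_t}$, is \emph{$\mathcal{C}^j$-continuously varying} if there is an open set $W\subset\mathbb{D}\times\mathbb{C}^n$, each of whose fibers $W_t=\{w:(t,w)\in W\}$ is a neighborhood of $\overline{G_t}$, such that $h_{t,\zeta}$ is defined on $W_t$ and $(t,\zeta,w)\mapsto h_{t,\zeta}(w)$ is of class $\mathcal{C}^j$, jointly in all variables, on $\{(t,\zeta,w):(t,\zeta)\in M,\ w\in W_t\}$. For $j=0$ this means continuity. For $j>0$ we read it as ``locally the restriction of a $\mathcal{C}^j$ map on an open set''. For a single domain $G$, a \emph{continuous family of exposing maps} is a family $(h_\zeta)_{\zeta\in\partial G}$ of exposing maps of $G$ at $\zeta$ such that $(\zeta,w)\mapsto h_\zeta(w)$ is defined and continuous on $\partial G\times W$ for some open $W\supset\overline{G}$.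

It is known that in the Setting there is a $\mathcal{C}^{k-2}$-continuously varying family of peak functions for $G_t$ at $\zeta\in\partial G_t$. This paper answers the corresponding question for exposing maps, which we take from \cite{Lewandowski}.

\medskip
\noindent\textbf{Problem.} \emph{In the Setting, does there exist a $\mathcal{C}^{k-2}$-continuously varying family $(h_{t,\zeta})_{(t,\zeta)\in M}$ of exposing maps of $G_t$ at $\zeta$?}
\medskip

One would guess that it does. Exposing maps exist at each point, and peak functions exist in families. The local half of Definition~\ref{def:exposing} is met by a formula with exactly the regularity that the Problem asks for: if $\rho$ is strictly plurisubharmonic with $\rho(\zeta)=0$ and $d\rho(\zeta)\neq0$, put $\Lambda(z)=\sum\rho_{z_j}(\zeta)z_j$, $Q(z)=\frac12\sum\rho_{z_jz_l}(\zeta)z_jz_l$ and $\mathcal{L}(z)=\sum\rho_{z_j\overline{z}_l}(\zeta)z_j\overline{z}_l$, so that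
\[
\rho(\zeta+z)=2\operatorname{Re}\big(\Lambda(z)+Q(z)\big)+\mathcal{L}(z)+o(|z|^2).
\]
Let $N=\frac12\nabla\rho(\zeta)/\sum|\rho_{z_j}(\zeta)|^2$, the vector with components $\overline{\rho_{z_j}(\zeta)}/\sum|\rho_{z_l}(\zeta)|^2$; then $\Lambda(N)=1$. In the local coordinate $w=z+Q(z)N$ the function $\rho$ becomes $2\operatorname{Re}\Lambda(w)+\mathcal{L}(w)+o(|w|^2)$, whose Hessian at $0$ is positive definite. The change of coordinates is built from two derivatives of $\rho$, so it is of class $\mathcal{C}^{k-2}$ in the parameters. The simplest examples point the same way. For a ball the identity exposes every boundary point. For the annulus $\{1<|w|<2\}\subset\mathbb{C}$ the identity exposes the points of the outer circle and $w\mapsto1/w$ exposes those of the inner circle; the two circles are disjoint, so this family is continuous.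

The annulus also shows where trouble can arise. To expose the inner circle we had to turn the domain inside out. A tube around a circle in $\mathbb{C}^n$, $n\ge2$, has connected boundary, so the maps that play the roles of $w$ and $1/w$ must be joined by a continuous family of embeddings. The derivatives of these embeddings take values in $GL_n(\mathbb{C})$, and the topology of this group decides the matter.

\subsection{Results}
For $n\ge2$ and $0<\varepsilon<\frac12$ write $z_j=x_j+iy_j$ and put
\begin{equation}\label{eq:rhoeps}
\rho_\varepsilon(z)=\tfrac14(x_1^2+x_2^2-1)^2+y_1^2+y_2^2+\sum_{j\ge3}|z_j|^2-\varepsilon^2,\qquad G_\varepsilon=\{\rho_\varepsilon<0\}\subset\mathbb{C}^n .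
\end{equation}
This is a tube around the circle $K=\{(\cos\sigma,\sin\sigma,0,\dots,0):\sigma\in\mathbb{R}\}$.

\begin{theorem}\label{thm:answer}
Let $n\ge4$ and $0<\varepsilon<\frac12$. The function $\rho(t,w)=\rho_\varepsilon(w)$ satisfies all assumptions of the Setting, for every $k$, with $G_t=G_\varepsilon$. The domain $G_\varepsilon$ has no continuous family of exposing maps. Hence the Problem has a negative answer for all $n\ge4$ and $k\ge2$.
\end{theorem}

So $G_\varepsilon$ has a continuously varying family of peak functions and an exposing map at each boundary point, but no continuous choice of the latter. Theorem~\ref{thm:answer} follows from a general obstruction, for which we recall intersection numbers. Let $B^{m}$ be the closed unit ball of $\mathbb{R}^{m}$, let $p+q=2n-1$, and let $\beta:B^{p+1}\to\overline{G}$ and $\gamma:S^q\to G$ be smooth with $\beta(S^p)\subset\partial G$. Every point of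
\[
Z=\{(\xi,y)\in B^{p+1}\times S^q:\beta(\xi)=\gamma(y)\}
\]
has $|\xi|<1$, because $\partial G\cap G=\emptyset$. The maps $\beta,\gamma$ are \emph{transverse} if the map $(\xi,y)\mapsto\beta(\xi)-\gamma(y)$, between manifolds of real dimension $2n$, has invertible derivative at each point of $Z$. Then $Z$ is discrete by the inverse function theorem, and compact, hence finite. The \emph{intersection number} $\beta\cdot\gamma\in\mathbb{Z}$ is the sum over $Z$ of the signs of the determinants of these derivatives. The choice of orientations affects only its overall sign.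

\begin{theorem}\label{thm:obstruction}
Let $n\ge2$ and let $G\subset\mathbb{C}^n$ be a bounded domain with $\mathcal{C}^2$ boundary that has a continuous family of exposing maps. Let $1\le q\le n-1$ and $p=2n-1-q$. Let $\beta:B^{p+1}\to\overline{G}$ and $\gamma:S^q\to G$ be smooth and transverse, with $\beta(S^p)\subset\partial G$. Then
\[
2\,(\beta\cdot\gamma)\equiv0\pmod{(n-1)!}.
\]
\end{theorem}

In $G_\varepsilon$ the circle $K$ meets a cross-section of the tube once, so the condition reads $(n-1)!\mid 2$. The next theorem shows that for thin tubes this condition is also sufficient. It and Theorem~\ref{thm:planar} are complements and are not needed for the negative answer.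

\begin{theorem}\label{thm:low}
Let $n\ge2$. For all sufficiently small $\varepsilon>0$, the domain $G_\varepsilon$ has a continuous family of exposing maps if and only if $n\in\{2,3\}$. For $n\in\{2,3\}$ there is even a family that is $\mathcal{C}^\infty$ in $(\zeta,w)$.
\end{theorem}

\begin{theorem}\label{thm:planar}
For $n=1$ the Problem has an affirmative answer, even with $\mathcal{C}^{k-1}$ in place of $\mathcal{C}^{k-2}$.
\end{theorem}

We do not decide whether the answer is affirmative for all families when $n=2$ or $n=3$. Theorem~\ref{thm:low} shows only that the domains $G_\varepsilon$ with small $\varepsilon$ are not counterexamples there.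

Section~\ref{sec:degree} collects the topology. Section~\ref{sec:circles} works out by hand a model family of round circles, in which both the obstruction and the construction for $n=2,3$ are visible. The remaining sections prove Theorems~\ref{thm:obstruction}, \ref{thm:answer}, \ref{thm:low} and~\ref{thm:planar}, in this order.

\section{Degrees of columns of complex matrices}\label{sec:degree}

The invariants of a family of exposing maps will be degrees of maps into $\mathbb{C}^n\setminus\{0\}$, such as differences $h_\zeta(w)-h_\zeta(w')$ and vectors $Dh_\zeta(w)e$. In this section $n\ge2$. The space $\mathbb{C}^n\setminus\{0\}$ deformation retracts onto $S^{2n-1}$. Let $\omega$ be the generator of $H^{2n-1}(\mathbb{C}^n\setminus\{0\};\mathbb{Z})\cong\mathbb{Z}$ with value $1$ on the unit sphere, oriented as the boundary of the ball. For a closed oriented $(2n-1)$-manifold $X$ with fundamental class $[X]$ and a continuous $f:X\to\mathbb{C}^n\setminus\{0\}$, the \emph{degree} $\deg f$ is the value of $f^*\omega$ on $[X]$. It is the usual degree of $f/|f|:X\to S^{2n-1}$. We use the following standard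 facts.
\begin{itemize}
\item[(D1)] Homotopic maps have the same degree. In particular $\deg(Af)=\deg f$ for a constant $A\in GL_n(\mathbb{C})$, since this group is connected; for example $\deg(-f)=\deg f$. Also, if for each $x$ there is a vector $v_x$ with $\operatorname{Re}\langle f(x),v_x\rangle>0$ and $\operatorname{Re}\langle g(x),v_x\rangle>0$, then $(1-\mu)f+\mu g$ has no zero for $\mu\in[0,1]$, so $\deg f=\deg g$. No continuity of $x\mapsto v_x$ is needed.
\item[(D2)] If $f$ factors through a sphere $S^m$ with $m<2n-1$, then $\deg f=0$, because $H^{2n-1}(S^m)=0$. If $f=f_0\circ\kappa$ with $\kappa:X\to S^{2n-1}$, then $\deg f=\deg f_0\cdot\deg\kappa$.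
\item[(D3)] If $Y$ is a compact oriented $2n$-manifold with boundary and $\Phi:Y\to\mathbb{C}^n\setminus\{0\}$ is continuous, then $\deg\Phi|_{\partial Y}=0$, because $[\partial Y]$ is zero in the homology of $Y$.
\item[(D4)] If $f$ is smooth and $f/|f|$ is a local diffeomorphism at every preimage of a point $v\in S^{2n-1}$, then $\deg f$ is the number of these preimages, counted with the sign of the Jacobian.
\item[(D5)] The \emph{local degree} of a continuous map $\Phi$ from an oriented $2n$-manifold to $\mathbb{C}^n$ at an isolated zero is the degree of $\Phi$ on the boundary of a small coordinate ball around the zero. If $\Phi$ is $\mathcal{C}^1$ with invertible derivative at the zero, it is the sign of the Jacobian there.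
\item[(D6)] (Hopf's theorem.) If $X$ is connected, two maps $X\to S^{2n-1}$ of the same degree are homotopic.
\end{itemize}

A map $f:X\to\mathbb{C}^n\setminus\{0\}$ can have any degree. A map that is a column of a continuous family of invertible complex matrices cannot.

\begin{theorem}[Bott]\label{thm:bott}
Let $n\ge2$ and $e\in\mathbb{C}^n\setminus\{0\}$. The integers $\deg(ge)$, where $g$ runs through the continuous maps $S^{2n-1}\to GL_n(\mathbb{C})$, form exactly the set $(n-1)!\,\mathbb{Z}$. Each of them is attained with $g$ taking values in $U(n)$.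
\end{theorem}

\begin{proof}[Derivation from the homotopy groups of $U(m)$]
Scaling $e$ does not change the degrees, so let $|e|=1$. Write $g=UP$ with $U$ unitary and $P$ positive definite; both factors are continuous, and $U((1-\mu)P+\mu I)$ deforms $g$ to $U$ in $GL_n(\mathbb{C})$. So we may take $g$ unitary, and by (D1) we may replace $g$ by $g(x_0)^{-1}g$, which sends a base point $x_0$ to $I$. The degrees therefore form the image of the first map in the exact homotopy sequence
\[
\pi_{2n-1}(U(n))\to\pi_{2n-1}(S^{2n-1})=\mathbb{Z}\to\pi_{2n-2}(U(n-1))\to\pi_{2n-2}(U(n))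
\]
of the fibration $U(n)\to S^{2n-1}$, $A\mapsto Ae$, with fiber $U(n-1)$. Here $\pi_{2m}(U(m))\cong\mathbb{Z}/m!$ by \cite{Bott}, and $\pi_{2n-2}(U(n))=0$ by Bott periodicity, as this group is in the stable range. So $\mathbb{Z}$ maps onto a group of order $(n-1)!$, and the kernel of this map, which is the required image, is $(n-1)!\,\mathbb{Z}$.
\end{proof}

For $n=2$ the theorem can be seen directly: the unitary matrix with columns $(w_1,w_2)$ and $(-\overline{w}_2,\overline{w}_1)$ depends continuously on $w\in S^3$, and its first column is the identity map.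

Our matrix-valued maps will be defined on a product of two spheres, one for the boundary point and one for the point at which the derivative is taken. To pass from a sphere to such a product we multiply by matrices that depend on one factor only, so we need to know how degrees behave under multiplication.

\begin{lemma}\label{lem:additive}
Let $X$ be a closed oriented $(2n-1)$-manifold, let $A:X\to GL_n(\mathbb{C})$ and $f:X\to\mathbb{C}^n\setminus\{0\}$ be continuous, and let $e\ne0$. Then $\deg(Af)=\deg(Ae)+\deg f$.
\end{lemma}

\begin{proof}
Let $\mathrm{act}:GL_n(\mathbb{C})\times(\mathbb{C}^n\setminus\{0\})\to\mathbb{C}^n\setminus\{0\}$ be the map $(A,w)\mapsto Aw$, and let $\mathrm{pr}_1,\mathrm{pr}_2$ be the projections of the product. The cohomology of $\mathbb{C}^n\setminus\{0\}$ is $\mathbb{Z}$ in degrees $0$ and $2n-1$ and zero otherwise, and $GL_n(\mathbb{C})$ is connected. By the K\"unneth formula, $\mathrm{act}^*\omega=\mathrm{pr}_1^*\vartheta+m\,\mathrm{pr}_2^*\omega$ with $\vartheta\in H^{2n-1}(GL_n(\mathbb{C});\mathbb{Z})$ and $m\in\mathbb{Z}$. Restriction to $\{I\}\times(\mathbb{C}^n\setminus\{0\})$,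 where $\mathrm{act}$ is the identity, gives $m=1$. Restriction to $GL_n(\mathbb{C})\times\{e\}$ gives $\vartheta=\mathrm{ev}_e^*\omega$, where $\mathrm{ev}_e(A)=Ae$. Pulling back by $(A,f)$ yields $(Af)^*\omega=(Ae)^*\omega+f^*\omega$.
\end{proof}

\begin{lemma}\label{lem:product}
Let $p,q\ge1$ with $p+q=2n-1$, let $F:S^p\times S^q\to GL_n(\mathbb{C})$ be continuous and $e\neq0$. Then $\deg(Fe)\in(n-1)!\,\mathbb{Z}$.
\end{lemma}

\begin{proof}
Fix $x_0\in S^p$, $y_0\in S^q$. Collapsing $(S^p\times\{y_0\})\cup(\{x_0\}\times S^q)$ to a point gives a map $\kappa:S^p\times S^q\to S^{2n-1}$ of degree $\pm1$. The map $F$ need not be constant on the collapsed set, so we correct it. Put $\tilde F=AFA'$ with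
\[
A(x,y)=F(x,y_0)^{-1},\qquad A'(x,y)=F(x_0,y)^{-1}F(x_0,y_0).
\]
For $y=y_0$ we have $AF=I$ and $A'=I$. For $x=x_0$ we have $FA'=F(x_0,y_0)=A^{-1}$. So $\tilde F=I$ on the collapsed set, $\tilde F=g\circ\kappa$ with $g:S^{2n-1}\to GL_n(\mathbb{C})$ continuous, and $\deg(\tilde Fe)\in(n-1)!\,\mathbb{Z}$ by Theorem~\ref{thm:bott} and (D2). Two applications of Lemma~\ref{lem:additive} give $\deg(\tilde Fe)=\deg(Ae)+\deg(Fe)+\deg(A'e)$. The maps $Ae$ and $A'e$ factor through $S^p$ and $S^q$, and $p,q<2n-1$, so their degrees vanish by (D2).
\end{proof}

\section{A family of round circles}\label{sec:circles}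

Think of $G$ as a very thin tube around a circle, and fix a point of the circle. The boundary points of the cross-section at this point correspond to the unit normal directions, which form a sphere $S^{2n-2}$. Suppose that $h_u$ exposes the boundary point in direction $u$, and suppose for the purpose of this model that the fixed point goes to $0$, the tangent of the circle to $e_1=(1,0,\dots,0)$, and the direction $u$ to
\[
\hat u=(iu_1,u'')\in\mathbb{C}^n\qquad\text{for }u=(u_1,u'')\in\mathbb{R}\times\mathbb{C}^{n-1}.
\]
The map $u\mapsto\hat u$ is a real linear isometry of $\mathbb{R}\times\mathbb{C}^{n-1}$ onto the real orthogonal complement $e_1^\perp$ of $e_1$. By \eqref{eq:halfspace} the image of the core circle should be a closed curve through $0$, tangent to $e_1$, on the side opposite to $\hat u$. The simplest such curve is the round circle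
\begin{equation}\label{eq:cu}
c_u(\sigma)=\sin\sigma\,e_1+(\cos\sigma-1)\,\hat u,\qquad \Gamma(u,\sigma):=c_u'(\sigma)=\cos\sigma\,e_1-\sin\sigma\,\hat u,
\end{equation}
with $u\in S^{2n-2}$ and $\sigma\in S^1=\mathbb{R}/2\pi\mathbb{Z}$. For $n=1$ the same formula gives $u=\pm1$ and $\Gamma=e^{\mp i\sigma}$: two circles of opposite orientation, as for the maps $w$ and $1/w$ on the annulus. For $n\ge2$ the family has two degrees.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[gray,->] (-1.9,0)--(1.9,0) node[right,black]{$e_1$};
\draw[gray,->] (0,-2.3)--(0,2.4) node[above,black]{$\hat u_0$};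
\draw[thick] (0,-1) circle (1);
\draw[thick] (0,1) circle (1);
\draw[->,very thick] (1,-1)--(1,-1.6);
\draw[->,very thick] (-1,1)--(-1,0.4);
\fill (1,-1) circle (1.4pt) node[right]{$\sigma=\pi/2$};
\fill (-1,1) circle (1.4pt) node[left]{$\sigma=3\pi/2$};
\draw[dashed,thick] (0,-0.4)--(0,-2.3);
\fill (0,-0.4) circle (1.4pt) node[left]{$P$};
\fill (0,-2) circle (1.4pt) node[below right]{$\sigma=\pi$};
\node at (-1.2,-1.6) {$c_{u_0}$};
\node at (1.3,1.6) {$c_{-u_0}$};
\end{tikzpicture}
\caption{The circles $c_{u_0}$ and $c_{-u_0}$ in the real plane spanned by $e_1$ and $\hat u_0$; both leave the origin in direction $e_1$. The tangent vector equals $-\hat u_0$ at two points (arrows). The dashed ray from $P$ meets the circles at one point.}\label{fig:circles}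
\end{figure}

\begin{lemma}\label{lem:circles}
Let $n\ge2$.
\begin{itemize}
\item[(a)] For $P\in e_1^\perp$ with $0<|P|<2$, the map $(u,\sigma)\mapsto P-c_u(\sigma)$ on $S^{2n-2}\times S^1$ has no zero and has degree $\pm1$.
\item[(b)] The map $\Gamma:S^{2n-2}\times S^1\to S^{2n-1}$ has degree $\pm2$.
\end{itemize}
\end{lemma}

\begin{proof}
Both parts use (D4); see Figure~\ref{fig:circles}. (a) The point $c_u(\sigma)$ lies in $e_1^\perp$ only for $\sigma=0$, where it is $0$, and for $\sigma=\pi$, where it is $-2\hat u$. So it never equals $P$. Write $P=-|P|\hat u_0$. The vector $P-c_u(\sigma)$ is a positive multiple of $\hat u_0$ exactly when $c_u(\sigma)=-\mu\hat u_0$ with $\mu>|P|$, that is, for $(u,\sigma)=(u_0,\pi)$. There the derivative in $\sigma$ is $e_1$, and the derivative in a direction $u'\perp u_0$ is $2\hat u'$. These vectors span the real orthogonal complement of $\hat u_0$, so the normalized map is a local diffeomorphism.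

(b) Fix $u_0$. The equation $\Gamma(u,\sigma)=-\hat u_0$ means $\cos\sigma=0$ and $\sin\sigma\,\hat u=\hat u_0$. Its solutions are $(u_0,\pi/2)$ and $(-u_0,3\pi/2)$. At the first, the derivative in $\sigma$ is $-e_1$ and the derivative in a direction $u'\perp u_0$ is $-\hat u'$, so $\Gamma$ is a local diffeomorphism. The diffeomorphism $\iota(u,\sigma)=(-u,-\sigma)$ interchanges the two solutions and satisfies $\Gamma\circ\iota=\Gamma$. It preserves orientation, since the antipodal map of the even-dimensional sphere $S^{2n-2}$ and the reflection of $S^1$ both reverse it. So $\Gamma$ is a local diffeomorphism at the second solution as well, with the same sign.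
\end{proof}

Now suppose that $c_u=h_u\circ\gamma$, where $\gamma(\sigma)=(\cos\sigma,\sin\sigma,0,\dots,0)$ parametrizes $K$ and the $h_u$ are holomorphic embeddings of a fixed neighborhood of $K$ that depend continuously on $u$. Then $\Gamma=F\gamma'$ with $F(u,\sigma)=Dh_u(\gamma(\sigma))\in GL_n(\mathbb{C})$, and $F$ is continuous by Cauchy's formula. Lemma~\ref{lem:additive} and (D2) give $\deg\Gamma=\deg(Fe_1)+\deg\gamma'=\deg(Fe_1)$, and Lemma~\ref{lem:product} gives $(n-1)!\mid2$. This is impossible for $n\ge4$.

That is the whole argument in the model. For an arbitrary family of exposing maps we know nothing about the shape of the curves $h_u\circ\gamma$, so the two degrees must be found from the hypotheses alone. The model indicates how. First, replace the fixed point $P$ by the exposed point, which here is $\delta\hat u$ with a small $\delta>0$. Since $\operatorname{Re}\langle\delta\hat u-c_u(\sigma),\hat u\rangle=\delta+1-\cos\sigma>0$, the map $\delta\hat u-c_u(\sigma)$ is homotopic to $\hat u$ and has degree $0$. The degree $\pm1$ in (a) arises when the exposed points are contracted to $P$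 through the cross-section, which meets the core once. Second, a tangent vector is a short secant. A secant has two ends, and each end, running once around the curve while the other is held fixed, contributes the degree in (a). This is the source of the number $2$ in (b). Sections~\ref{sec:step1} and~\ref{sec:step2} carry out these two steps.

\begin{remark}\label{rem:real}
Complex linearity is essential in Lemma~\ref{lem:product}. Let $R(u,\sigma)\in SO(2n)$ be the rotation that sends $e_1$ to $\cos\sigma\,e_1-\sin\sigma\,\hat u$ and $\hat u$ to $\sin\sigma\,e_1+\cos\sigma\,\hat u$ and fixes the vectors orthogonal to both. It is continuous on $S^{2n-2}\times S^1$, and $Re_1=\Gamma$ has degree $\pm2$ for every $n\ge2$.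
\end{remark}

\section{The obstruction}\label{sec:obstruction}

We prove Theorem~\ref{thm:obstruction}. Note that $p\ge n\ge2$ and $1\le q\le n-1$. Only the maps attached to the boundary points $\beta(x)$, $x\in S^p$, enter. We write $h_x=h_{\beta(x)}$ and use three properties.
\begin{itemize}
\item[(H1)] The map $(x,w)\mapsto h_x(w)$ is continuous on $S^p\times\overline{G}$, and each $h_x$ is injective on $\overline{G}$.
\item[(H2)] Each $h_x$ is holomorphic on $G$ with invertible derivative. By Cauchy's formula, $(x,w)\mapsto Dh_x(w)$ is continuous on $S^p\times G$.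
\item[(H3)] For each $x$ there is a vector $v_x$ with $\operatorname{Re}\langle h_x(\beta(x))-h_x(w),v_x\rangle>0$ for all $w\in G$. This is \eqref{eq:halfspace}.
\end{itemize}
Strong convexity of $h_\zeta(G)$ at $h_\zeta(\zeta)$ plays no role.

\subsection{The linking degree}
The following number generalizes the degree in Lemma~\ref{lem:circles}(a). For a continuous $\alpha:S^q\to G$ and $P\in G\setminus\alpha(S^q)$ let
\[
L_\alpha(P)=\deg\Big(S^p\times S^q\to\mathbb{C}^n\setminus\{0\},\quad(x,y)\mapsto h_x(P)-h_x(\alpha(y))\Big).
\]
The map has no zero by (H1). It records how often the $(2n-1)$-dimensional family of spheres $h_x\circ\alpha$ winds around the moving point $h_x(P)$. If $h_x$ does not depend on $x$, then $L_\alpha(P)=0$ by (D2).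

\begin{lemma}\label{lem:linking}
If $\alpha$ is smooth, then $L_\alpha(P)$ does not depend on $P\in G\setminus\alpha(S^q)$; we write $L_\alpha$. If $\alpha_\theta:S^q\to G\setminus\{P_0\}$, $\theta\in[0,1]$, is a homotopy between smooth maps, then $L_{\alpha_0}=L_{\alpha_1}$.
\end{lemma}

\begin{proof}
By (D1), $L_\alpha(P)$ is constant along paths in $G\setminus\alpha(S^q)$, so we show that this set is path connected. Let $U\subset G$ be an open ball and $P,P'\in U\setminus\alpha(S^q)$. If the segment from $P$ to a point $P''$ meets $\alpha(S^q)$, then $P''=P+\mu(\alpha(y)-P)$ for some $\mu\ge1$ and $y\in S^q$. Such points form the smooth image of a manifold of dimension $q+1<2n$, which has measure zero. The same holds with $P'$ in place of $P$. So some $P''\in U$ is joined to both $P$ and $P'$ by segments in $U\setminus\alpha(S^q)$. Any two points of the domain $G$ are joined by a finite chain of balls in $G$ in which consecutive balls overlap, and each overlap contains a point outside the null set $\alpha(S^q)$. This proves the first claim. For the second, $L_{\alpha_\theta}(P_0)$ is independent of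 $\theta$ by (D1).
\end{proof}

\subsection{The linking degree is the intersection number}\label{sec:step1}

\begin{proposition}\label{prop:step1}
If $Z\neq\emptyset$, then $L_\gamma=\pm\,\beta\cdot\gamma$.
\end{proposition}

\begin{proof}
The exposing property controls $h_x$ only relative to the point $\beta(x)$, which moves with $x$, whereas $L_\gamma$ is defined with a fixed point. The ball $\beta$ provides a homotopy from the moving point to a fixed one, and we count the zeros that occur on the way.

Choose $\xi_*$ in the open ball, near the first coordinate of a point of $Z$ but different from the first coordinates of all the finitely many points of $Z$, so that $P=\beta(\xi_*)\in G\setminus\gamma(S^q)$. Let $\xi_r(x)=(1-r)\xi_*+rx$. Each ray from $\xi_*$ meets $S^p$ exactly once, so $(x,r)\mapsto\xi_r(x)$ is a bijection $S^p\times(0,1]\to B^{p+1}\setminus\{\xi_*\}$. Its derivative is invertible: the $x$-derivatives span $T_xS^p$, and the $r$-derivative $x-\xi_*$ has inner product at least $1-|\xi_*|>0$ with $x$. The sign of its Jacobian is constant, since $S^p\times(0,1]$ is connected. Define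
\[
\Phi:S^p\times[0,1]\times S^q\to\mathbb{C}^n,\qquad\Phi(x,r,y)=h_x\big(\beta(\xi_r(x))\big)-h_x\big(\gamma(y)\big).
\]
By (H1), $\Phi$ is continuous and vanishes exactly where $\beta(\xi_r(x))=\gamma(y)$. There is no zero with $r=0$, by the choice of $\xi_*$, and none with $r=1$. The zeros with $0<r<1$ correspond bijectively to the points of $Z$. Remove small disjoint open coordinate balls around them and apply (D3) to what remains:
\begin{equation}\label{eq:count}
\deg\Phi|_{r=1}-\deg\Phi|_{r=0}=\pm\sum_{\text{zeros}}(\text{local degree of }\Phi).
\end{equation}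

\emph{Local degrees.} The map $\Phi$ is only continuous in the subscript $x$, so (D5) does not apply directly. We freeze the subscript. Let $(x_0,r_0,y_0)$ be a zero, and work in a small coordinate ball around it that contains no other zero. In a chart of $S^p$ put $x_\mu=x_0+(1-\mu)(x-x_0)$, $\mu\in[0,1]$. By injectivity, $h_{x_\mu}(\beta(\xi_r(x)))-h_{x_\mu}(\gamma(y))$ vanishes only where $\beta(\xi_r(x))=\gamma(y)$, hence not on the boundary of the ball. So the local degree of $\Phi$ equals that of
\[
\Phi_0(x,r,y)=h_{x_0}\big(\beta(\xi_r(x))\big)-h_{x_0}\big(\gamma(y)\big).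
\]
This map is smooth near the zero. Both terms are evaluated at the same point $\gamma(y_0)\in G$ there, so the derivative of $\Phi_0$ is $A=Dh_{x_0}(\gamma(y_0))$ composed with the derivative of $(x,r,y)\mapsto\beta(\xi_r(x))-\gamma(y)$, which is invertible by transversality. As $\det_{\mathbb{R}}A=|\det_{\mathbb{C}}A|^2>0$, the local degree is, by (D5), the sign of the corresponding point of $Z$, up to a sign common to all zeros. The right side of \eqref{eq:count} is therefore $\pm\,\beta\cdot\gamma$.

\emph{The end $r=1$.} Fix $y_0\in S^q$. By (H3), both $\Phi(x,1,y)$ and $\Phi(x,1,y_0)$ have positive real inner product with $v_x$. By (D1) the map $\Phi|_{r=1}$ has the same degree as $(x,y)\mapsto\Phi(x,1,y_0)$, which factors through $S^p$. Since $p<2n-1$, $\deg\Phi|_{r=1}=0$. This is the only use of the exposing property.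

\emph{The end $r=0$.} Here $\Phi(x,0,y)=h_x(P)-h_x(\gamma(y))$, so $\deg\Phi|_{r=0}=L_\gamma$.
\end{proof}

\subsection{Twice the linking degree is the degree of a column}\label{sec:step2}

\begin{proposition}\label{prop:step2}
$2L_\gamma\in(n-1)!\,\mathbb{Z}$.
\end{proposition}

\begin{proof}
We want to let the two ends of a secant run independently through $\gamma$ and then compare with the case where they run together. Secants of $h_x\circ\gamma$ itself vanish when the ends coincide, so we push one end off $\gamma$ by a small vector $e$. The set $\{\gamma(y')-\gamma(y):y,y'\in S^q\}$ is the smooth image of a manifold of dimension $2q<2n$ and has measure zero; this is where $q\le n-1$ is needed. Fix $P_0\in G\setminus\gamma(S^q)$. Choose $e$ outside this set, in particular $e\ne0$, and so small that $\gamma_\theta=\gamma+\theta e$ maps $S^q$ into $G\setminus\{P_0\}$ for all $\theta\in[0,1]$. Then $\gamma_1(S^q)\cap\gamma(S^q)=\emptyset$, so by (H1)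
\[
\Xi:S^p\times S^q\times S^q\to\mathbb{C}^n\setminus\{0\},\qquad\Xi(x,y,y')=h_x(\gamma(y)+e)-h_x(\gamma(y'))
\]
is well defined and continuous. Fix $y_0\in S^q$. A class in $H_q(S^q\times S^q;\mathbb{Z})\cong\mathbb{Z}^2$ is determined by its images under the two projections. The diagonal $y\mapsto(y,y)$ projects to each factor by the identity, so its class is $[S^q\times\{y_0\}]+[\{y_0\}\times S^q]$. Take the cross product with $[S^p]$ and evaluate $\Xi^*\omega$:
\begin{equation}\label{eq:diagonal}
\deg\Xi(x,y,y)=\deg\Xi(x,y,y_0)+\deg\Xi(x,y_0,y),
\end{equation}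
where each term is the degree of a map of $(x,y)\in S^p\times S^q$.

The last term is $L_\gamma(\gamma(y_0)+e)=L_\gamma$. The first term on the right is the degree of $-\big(h_x(\gamma(y_0))-h_x(\gamma_1(y))\big)$. By (D1) the sign does not matter, so this is $L_{\gamma_1}(\gamma(y_0))=L_{\gamma_1}$, and $L_{\gamma_1}=L_\gamma$ by Lemma~\ref{lem:linking} applied to $\gamma_\theta$. The right side of \eqref{eq:diagonal} is $2L_\gamma$.

On the left side we shrink the secant to a derivative. The segment from $\gamma(y)$ to $\gamma(y)+e$ lies in $G$, so for $0<\theta\le1$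
\[
\frac1\theta\Big(h_x(\gamma(y)+\theta e)-h_x(\gamma(y))\Big)=\int_0^1Dh_x\big(\gamma(y)+\mu\theta e\big)e\,d\mu .
\]
By (H2) the integral is continuous in $(x,y,\theta)\in S^p\times S^q\times[0,1]$. It is nonzero for $\theta>0$ by injectivity, and for $\theta=0$ it equals $F(x,y)e\neq0$ with $F(x,y)=Dh_x(\gamma(y))\in GL_n(\mathbb{C})$. So the left side of \eqref{eq:diagonal} is $\deg(Fe)$, which lies in $(n-1)!\,\mathbb{Z}$ by Lemma~\ref{lem:product}. Here holomorphy is used in an essential way; compare Remark~\ref{rem:real}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]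
If $Z=\emptyset$, then $\beta\cdot\gamma=0$. Otherwise $2(\beta\cdot\gamma)=\pm2L_\gamma\in(n-1)!\,\mathbb{Z}$ by Propositions~\ref{prop:step1} and~\ref{prop:step2}.
\end{proof}

\section{The tubes $G_\varepsilon$ and the negative answer}\label{sec:tubes}

\begin{lemma}\label{lem:setting}
Let $n\ge2$ and $0<\varepsilon<\frac12$. The polynomial $\rho_\varepsilon$ is strictly plurisubharmonic on $\mathbb{C}^n$, $G_\varepsilon$ is a bounded domain, and $d\rho_\varepsilon\ne0$ on $\{\rho_\varepsilon=0\}=\partial G_\varepsilon$.
\end{lemma}

\begin{proof}
Let $\varphi(x_1,x_2)=\frac14(r^2-1)^2$ with $r^2=x_1^2+x_2^2$. Then $\nabla\varphi=(r^2-1)x$ and $\operatorname{Hess}\varphi=(r^2-1)I+2xx^{T}$ for $x=(x_1,x_2)$. The eigenvalues are $3r^2-1$ and $r^2-1$, both at least $-1$. For a function of the form $f(x)+g(y)$ the Levi matrix is $\frac14(\operatorname{Hess}f+\operatorname{Hess}g)$. So in the variables $z_1,z_2$ the Levi matrix of $\varphi+y_1^2+y_2^2$ is $\frac14(\operatorname{Hess}\varphi+2I)\ge\frac14I$. In the variables $z_3,\dots,z_n$ the Levi matrix of $\rho_\varepsilon$ is $I$, and there are no mixed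 terms.

All terms of $\rho_\varepsilon+\varepsilon^2$ are nonnegative and $\rho_\varepsilon(z)\to\infty$ as $|z|\to\infty$, so $G_\varepsilon$ is bounded. At a critical point $(r^2-1)x=0$, $y_1=y_2=0$ and $z_j=0$ for $j\ge3$. So the critical set is $K\cup\{0\}$, with critical values $-\varepsilon^2<0$ and $\frac14-\varepsilon^2>0$. Hence $d\rho_\varepsilon\ne0$ on $\{\rho_\varepsilon=0\}$, and every point of this set is a limit of points where $\rho_\varepsilon<0$.

On $G_\varepsilon$ we have $(r^2-1)^2<4\varepsilon^2<1$, so $r>0$. Starting from a point of $G_\varepsilon$, shrink $(y_1,y_2,z_3,\dots,z_n)$ linearly to $0$, and then move $x$ radially until $r=1$. The function $\rho_\varepsilon$ does not increase along this path, which ends on $K\subset G_\varepsilon$. So $G_\varepsilon$ is connected.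
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The function $\rho(t,w)=\rho_\varepsilon(w)$ is a polynomial, and its Levi matrix on $\mathbb{D}\times\mathbb{C}^n$ is that of $\rho_\varepsilon$ bordered by zeros. With Lemma~\ref{lem:setting}, the Setting holds for every $k$.

We apply Theorem~\ref{thm:obstruction} with $q=1$, $p=2n-2$, the core circle $\gamma(\sigma)=(\cos\sigma,\sin\sigma,0,\dots,0)$, and the cross-section $\{x_2=0,\ x_1>0\}$ of the tube as $\beta$. Write $\xi\in B^{2n-1}$ as $\xi=(\xi_0,\xi_1,\xi_2,\xi')\in\mathbb{R}^3\times\mathbb{C}^{n-2}$ and put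
\[
\beta(\xi)=\big(\sqrt{1+2\varepsilon\xi_0}+i\varepsilon\xi_1,\ i\varepsilon\xi_2,\ \varepsilon\xi'\big).
\]
This is smooth on $B^{2n-1}$ because $2\varepsilon|\xi_0|\le2\varepsilon<1$. The square root is chosen so that $\frac14(x_1^2-1)^2=\varepsilon^2\xi_0^2$, whence $\rho_\varepsilon(\beta(\xi))=\varepsilon^2(|\xi|^2-1)$. So $\beta$ maps the open ball into $G_\varepsilon$ and $S^{2n-2}$ into $\partial G_\varepsilon$. If $\beta(\xi)=\gamma(\sigma)$, then $\sin\sigma=0$ and $\cos\sigma>0$, so $\sigma=0$, and then $\xi=0$. At this point the derivative of $\beta$ is $\varepsilon$ times an isometry onto the real hyperplane $\{x_2=0\}$, and $\gamma'(0)$ is the unit vector in the $x_2$-direction. The intersection is transverse, and $\beta\cdot\gamma=\pm1$.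

A continuous family of exposing maps of $G_\varepsilon$ would give $(n-1)!\mid2$, which is false for $n\ge4$. Finally, a family as in the Problem, restricted to $t=0$, is a continuous family of exposing maps of $G_\varepsilon$ on the open set $W_0$.
\end{proof}

\section{Thin tubes in dimensions two and three}\label{sec:low}

For $n\ge4$ Theorem~\ref{thm:low} follows from Theorem~\ref{thm:answer}. Let $n\in\{2,3\}$. We realize the model of Section~\ref{sec:circles}: we complete the tangent vectors $\Gamma$ to complex frames, use the frames to thicken the circles $c_u$ to holomorphic embeddings, and check that these expose the boundary points of a thin tube. The following standard fact is used twice.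

\begin{lemma}\label{lem:injective}
Let $f:X\to Y$ be a $\mathcal{C}^1$ map between manifolds of the same dimension and let $X_0\subset X$ be compact. If $f$ is injective on $X_0$ and has invertible derivative at each point of $X_0$, then $f$ is injective with invertible derivative on a neighborhood of $X_0$.
\end{lemma}

\begin{proof}
Invertibility of the derivative is an open condition. If injectivity failed on every neighborhood, there would be points $x_j\ne x_j'$ with $f(x_j)=f(x_j')$ and limits $x,x'\in X_0$. Then $f(x)=f(x')$, so $x=x'$, which contradicts the inverse function theorem at $x$.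
\end{proof}

\subsection{Straightening the tube}
Let $s=\sigma+i\tau\in\mathbb{C}/2\pi\mathbb{Z}$ and $b=(a,z_3,\dots,z_n)\in\mathbb{C}^{n-1}$, and let
\[
\chi(s,b)=\big((1+a)\cos s,\ (1+a)\sin s,\ z_3,\dots,z_n\big),\qquad\Omega_\delta=\{(s,b):|\tau|<\delta,\ |b|<\delta\}.
\]
The complex Jacobian determinant of $\chi$ is $-(1+a)$, and $\chi$ maps the circle $\{\tau=0,b=0\}$ bijectively onto $K$. By Lemma~\ref{lem:injective}, $\chi$ is biholomorphic from $\Omega_\delta$ onto a neighborhood of $K$ for small $\delta$. We write $\eta=(\tau,b)\in\mathbb{R}\times\mathbb{C}^{n-1}$, so that $(s,b)=\sigma e_1+\hat\eta$ in the notation of Section~\ref{sec:circles}.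

The function $\rho_0=\rho_\varepsilon+\varepsilon^2\ge0$ does not depend on $\varepsilon$, tends to $\infty$ at infinity and has zero set $K$. A real translation of $s$ corresponds under $\chi$ to a real rotation of $(z_1,z_2)$, which preserves $x_1^2+x_2^2$ and $y_1^2+y_2^2$. So $\rho_0\circ\chi=\psi(\eta)$ for a smooth function $\psi$ of $\eta$ alone. At the point $(1,0,\dots,0)\in K$ the function $\rho_0$ vanishes to second order with quadratic part $(x_1-1)^2+y_1^2+y_2^2+\sum_{j\ge3}|z_j|^2$. For $\sigma=0$ we have $z_1=1+a+O(|\eta|^2)$ and $z_2=i\tau+O(|\eta|^2)$. So the quadratic part of $\psi$ at $0$ is $|a|^2+\tau^2+\sum_{j\geq3}|z_j|^2=|\eta|^2$, and Taylor's formula gives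
\begin{equation}\label{eq:psi}
\psi=|\eta|^2+O(|\eta|^3),\qquad\nabla\psi=2\eta+O(|\eta|^2),\qquad\operatorname{Hess}\psi=2I+O(|\eta|).
\end{equation}
We fix $\delta$ so small that also $\psi\ge\frac14|\eta|^2$ on $\Omega_\delta$.

\subsection{Frames along the round circles}
The formulas \eqref{eq:cu} extend $c_u$ and $c_u'$ to holomorphic functions of $s\in\mathbb{C}/2\pi\mathbb{Z}$. This is the step where $(n-1)!\mid2$ is used.

\begin{lemma}\label{lem:frames}
Let $n\in\{2,3\}$. There is a smooth map $(u,s)\mapsto F_u(s)$ from $S^{2n-2}\times\mathbb{C}/2\pi\mathbb{Z}$ to the complex $n\times n$ matrices, holomorphic in $s$, such that $F_u(s)e_1=c_u'(s)$, $F_u(0)=I$, and $F_u(\sigma)$ is invertible for real $\sigma$.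
\end{lemma}

\begin{proof}
\emph{A continuous frame.} By Lemma~\ref{lem:circles}(b), $\deg\Gamma=\pm2\in(n-1)!\,\mathbb{Z}$. Theorem~\ref{thm:bott} gives $g:S^{2n-1}\to U(n)$ with $\deg(ge_1)=\deg\Gamma$. Let $\kappa:S^{2n-2}\times S^1\to S^{2n-1}$ have degree $1$; the collapsing map in the proof of Lemma~\ref{lem:product}, followed by a reflection if necessary, will do. By (D2) and (D6), $(g\circ\kappa)e_1$ is homotopic to $\Gamma$. The map $U(n)\to S^{2n-1}$, $A\mapsto Ae_1$, is a fibration, so this homotopy lifts to a homotopy in $U(n)$ that starts at $g\circ\kappa$. Its end is a continuous $F^0:S^{2n-2}\times S^1\to U(n)$ with $F^0e_1=\Gamma$. Put $F^1(u,\sigma)=F^0(u,\sigma)F^0(u,0)^{-1}$. Since $F^0(u,0)e_1=\Gamma(u,0)=e_1$, the first column of $F^1$ is still $\Gamma$, and $F^1(u,0)=I$.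

\emph{Approximation.} The first column must be kept, but the other columns $f_2,\dots,f_n$ of $F^1$ may be perturbed. The polynomials in the real coordinates of $u$ and in $e^{\pm i\sigma}$ form an algebra that contains the constants, separates the points of $S^{2n-2}\times S^1$ and is closed under conjugation. By the Stone--Weierstrass theorem there are vectors $g_j(u,\sigma)$ with entries in this algebra and $|g_j-f_j|<\frac1{2n}$ everywhere. They extend to functions $g_j(u,s)$ that are smooth in $(u,s)$ and holomorphic in $s$. Let $F_u(s)$ have the columns $c_u'(s)$ and $g_j(u,s)-g_j(u,0)+e_j$, $j=2,\dots,n$. Then $F_u(0)=I$. For real $\sigma$, since $f_j(u,0)=e_j$, the $j$-th column differs from $f_j(u,\sigma)$ by less than $\frac1n$. So $F_u(\sigma)$ differs from the unitary matrix $F^1(u,\sigma)$ by a matrix of operator norm less than $1$ and is invertible.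
\end{proof}

\subsection{The maps}
Let
\[
H_u(s,b)=c_u(s)+F_u(s)\binom{0}{b}.
\]
Then $DH_u(s,0)=F_u(s)$, which is invertible for real $s$, and $H_u(\cdot,0)=c_u$ is injective on $\mathbb{R}/2\pi\mathbb{Z}$ because $e_1,\hat u$ are orthonormal over $\mathbb{R}$. To get a domain of injectivity that is independent of $u$, apply Lemma~\ref{lem:injective} to $(u,s,b)\mapsto(u,H_u(s,b))$ and the compact set $S^{2n-2}\times\{\tau=0,b=0\}$; the derivative is block triangular with invertible diagonal blocks. We obtain $\delta_1\in(0,\delta)$ such that every $H_u$ is a holomorphic embedding of $\Omega_{\delta_1}$. Put $W=\chi(\Omega_{\delta_1})$.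

The function $\rho_0$ has a positive minimum on $\mathbb{C}^n\setminus W$. So for small $\varepsilon$ with $2\varepsilon<\delta_1$ we have $\overline{G_\varepsilon}\subset W$, and $G_\varepsilon$ corresponds under $\chi$ to
\[
E=\{(s,b)\in\Omega_{\delta_1}:\varrho<0\},\qquad\varrho=\psi(\eta)-\varepsilon^2 .
\]
On $\overline{E}$ we have $|\eta|\le2\varepsilon$, and on $\partial E$, by \eqref{eq:psi}, $|\eta|^2=\varepsilon^2+O(\varepsilon^3)$, so $|\eta|=\varepsilon+O(\varepsilon^2)$. For $\zeta=\chi(\sigma_0+i\tau_0,b_0)\in\partial G_\varepsilon$ put $\eta_0=(\tau_0,b_0)\neq0$, $u=\eta_0/|\eta_0|$ and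
\[
h_\zeta(\chi(s,b))=H_u(s-\sigma_0,b).
\]
Each $h_\zeta$ is a holomorphic embedding of $W$. The quantities $\sigma_0\in\mathbb{R}/2\pi\mathbb{Z}$ and $u$ are smooth functions of $\zeta\in W\setminus K$, so $h_\zeta(w)$ is $\mathcal{C}^\infty$ in $(\zeta,w)$.

\subsection{The exposing property}
The set $E$ is invariant under real translations of $s$. Hence $h_\zeta(G_\varepsilon)=H_u(E)$ and $h_\zeta(\zeta)=H_u(\hat\eta_0)$, where $\hat\eta_0=(i\tau_0,b_0)\in\partial E$. It remains to show that $H_u(\hat\eta_0)$ is a globally strongly convex boundary point of $H_u(E)$. Write $H=H_u$. The derivatives of $H_u$ up to order three are bounded on $S^{2n-2}\times\overline{\Omega_{\delta_1}}$, so the constants below, including those in $O(\cdot)$, do not depend on $\zeta$ or $\varepsilon$.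

\emph{The height function.} By \eqref{eq:psi}, $\nabla\varrho(\hat\eta_0)=2|\eta_0|\hat u+O(\varepsilon^2)=2\varepsilon\hat u+O(\varepsilon^2)$, and $A:=DH(\hat\eta_0)=F_u(0)+O(\varepsilon)=I+O(\varepsilon)$. The function $\varrho\circ H^{-1}$ defines $H(E)$, and its gradient at $H(\hat\eta_0)$ is $(A^*)^{-1}\nabla\varrho(\hat\eta_0)$. So the outer unit normal there is
\[
v=\lambda(A^*)^{-1}\nabla\varrho(\hat\eta_0)=\hat u+O(\varepsilon),\qquad\lambda=\big|(A^*)^{-1}\nabla\varrho(\hat\eta_0)\big|^{-1}=\frac{1+O(\varepsilon)}{2\varepsilon}.
\]
Let $\ell=\operatorname{Re}\langle H-H(\hat\eta_0),v\rangle$ be the height over the tangent hyperplane. We must show that $\ell<0$ on $\overline{E}\setminus\{\hat\eta_0\}$. This is a maximum problem with the constraint $\varrho\le0$, and $\lambda$ is its Lagrange multiplier: $d\ell(X)=\operatorname{Re}\langle X,A^*v\rangle=\lambda\,d\varrho(X)$ at $\hat\eta_0$. So the function $m=\ell-\lambda\varrho$ satisfies $m(\hat\eta_0)=0$ and $dm(\hat\eta_0)=0$.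

\emph{Near the point.} We show that $m$ is strictly concave on the convex set $Q=\{|\sigma|\le\frac\pi3,\ |\eta|\le2\varepsilon\}\subset\Omega_{\delta_1}$, which contains $\hat\eta_0$. In the $\eta$-directions the thin tube supplies concavity of order $1/\varepsilon$. In the $\sigma$-direction $\varrho$ is constant, and the concavity comes from the bending of $c_u$ away from $\hat u$. For small $\varepsilon$ the following hold on $Q$, with a constant $C$.
\begin{itemize}
\item $m_{\sigma\sigma}=\ell_{\sigma\sigma}=\operatorname{Re}\langle c_u''(\sigma),\hat u\rangle+O(\varepsilon)=-\cos\sigma+O(\varepsilon)\le-\frac14$, since $c_u''(\sigma)=-\sin\sigma\,e_1-\cos\sigma\,\hat u$ and $\cos\sigma\ge\frac12$.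
\item $|m_{\sigma\eta}|=|\ell_{\sigma\eta}|\le C$.
\item $m_{\eta\eta}=\ell_{\eta\eta}-\lambda\operatorname{Hess}\psi\le(C-\frac1{4\varepsilon})I$, since $\ell_{\eta\eta}\le CI$, $\operatorname{Hess}\psi\ge I$ and $\lambda\ge\frac1{4\varepsilon}$.
\end{itemize}
For a tangent vector $(X_0,X')$ in the coordinates $(\sigma,\eta)$, the Hessian form of $m$ is therefore at most
\[
-\tfrac14X_0^2+2C|X_0||X'|-\big(\tfrac1{4\varepsilon}-C\big)|X'|^2,
\]
which is negative definite as soon as $\frac14(\frac1{4\varepsilon}-C)>C^2$. Along a segment in $Q$ that starts at $\hat\eta_0$, the function $m$ then has value $0$ and slope $0$ at the start and negative second derivative. So $m<0$ on $Q\setminus\{\hat\eta_0\}$, and $\ell=m+\lambda\varrho\le m<0$ on $(\overline{E}\cap Q)\setminus\{\hat\eta_0\}$.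

\emph{Far from the point.} The rest of $\overline{E}$ lies in $\frac\pi3\le|\sigma|\le\pi$, $|\eta|\le2\varepsilon$. There $H=c_u(\sigma)+O(\varepsilon)$, while $H(\hat\eta_0)=c_u(0)+O(\varepsilon)=O(\varepsilon)$. So $\ell=\operatorname{Re}\langle c_u(\sigma),\hat u\rangle+O(\varepsilon)=\cos\sigma-1+O(\varepsilon)\le-\frac12+O(\varepsilon)<0$. Hence $H(\overline{E})$ meets the tangent hyperplane only at $H(\hat\eta_0)$.

\emph{Strong convexity.} We have $\lambda\,\varrho\circ H^{-1}=\ell\circ H^{-1}-m\circ H^{-1}$, and $\ell\circ H^{-1}$ is real affine. At a critical point the chain rule produces no term with second derivatives of $H^{-1}$, so at $H(\hat\eta_0)$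
\[
\lambda\operatorname{Hess}(\varrho\circ H^{-1})(X,X)=-\operatorname{Hess}m(\hat\eta_0)(A^{-1}X,A^{-1}X)>0\qquad(X\neq0).
\]
Thus $h_\zeta$ is an exposing map of $G_\varepsilon$ at $\zeta$, and Theorem~\ref{thm:low} is proved.

\section{Planar domains}\label{sec:planar}

Let $n=1$. As for the annulus, we expose a boundary point by an inversion. Its pole is the center of a disc that touches $\overline{G_t}$ from outside at $\zeta$. The work lies in choosing the radius uniformly in $\zeta$ and smoothly in $t$, and for this we need compactness. The Setting does not exclude zeros of $\rho_t$ away from $\overline{G_t}$, so we cannot identify $M$ with $\{\rho=0\}$; connectedness of $G_t$ is what keeps the domains under control.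

\begin{lemma}\label{lem:compact}
For compact $T\subset\mathbb{D}$ the set $M_T=\{(t,\zeta)\in M:t\in T\}$ is compact.
\end{lemma}

\begin{proof}
Fix $t_0\in\mathbb{D}$ and let $d(w)=\operatorname{dist}(w,\overline{G_{t_0}})$. We claim that $\rho_{t_0}>0$ on $\{0<d\le\delta_0\}$ for some $\delta_0>0$. On the open set $\{d>0\}$ we have $\rho_{t_0}\ge0$, so a zero of $\rho_{t_0}$ there is a local minimum and a critical point. If the claim failed, such points would accumulate at a point of $\partial G_{t_0}$, where $d\rho_{t_0}$ would vanish.

Let $0<\delta\le\delta_0$ and $w_0\in G_{t_0}$. For $t$ near $t_0$, $\rho_t>0$ on the compact set $\{d=\delta\}$ and $\rho_t(w_0)<0$. The connected set $G_t$ contains $w_0$ and misses $\{d=\delta\}$, so $G_t\subset\{d<\delta\}$. Covering $T$ by finitely many such neighborhoods of its points, we see that $M_T$ is bounded. Let $(t_j,\zeta_j)\in M_T$ converge to $(t_0,\zeta_0)$. Then $\rho(t_0,\zeta_0)=\lim\rho(t_j,\zeta_j)=0$, and $d(\zeta_0)\le\delta$ for every $\delta\in(0,\delta_0]$. So $\zeta_0\in\overline{G_{t_0}}\setminus G_{t_0}=\partial G_{t_0}$, and $M_T$ is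 closed.
\end{proof}

The outer unit normal $\nu_t(\zeta)=\nabla\rho_t(\zeta)/|\nabla\rho_t(\zeta)|$ is of class $\mathcal{C}^{k-1}$ on the open set $\{(t,\zeta):\nabla\rho_t(\zeta)\ne0\}\supset M$. Let $\overline{D}(a,r)$ be the closed disc with center $a$ and radius $r$.

\begin{lemma}\label{lem:discs}
There is a positive function $r\in\mathcal{C}^\infty(\mathbb{D})$ with $\overline{D}\big(\zeta+r(t)\nu_t(\zeta),r(t)\big)\cap\overline{G_t}=\{\zeta\}$ for all $(t,\zeta)\in M$.
\end{lemma}

\begin{proof}
Let $T\subset\mathbb{D}$ be compact. By Lemma~\ref{lem:compact} and Taylor's formula there are $c,C>0$ such that, for $(t,\zeta)\in M_T$ and $|w-\zeta|\le1$,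
\[
|\nabla\rho_t(\zeta)|\ge c,\qquad\rho_t(w)\ge\operatorname{Re}\langle w-\zeta,\nabla\rho_t(\zeta)\rangle-C|w-\zeta|^2 .
\]
Let $r_T>0$ satisfy $2r_T\le1$ and $2r_TC<c$, let $0<r\le r_T$ and $\nu=\nu_t(\zeta)$, and take $w\in\overline{D}(\zeta+r\nu,r)\cap\overline{G_t}$. Then $|w-\zeta|\le2r\le1$ and $\rho_t(w)\le0$, so $\operatorname{Re}\langle w-\zeta,\nu\rangle\le\frac Cc|w-\zeta|^2$. Expanding $|w-\zeta-r\nu|^2\le r^2$ gives
\[
|w-\zeta|^2\le2r\operatorname{Re}\langle w-\zeta,\nu\rangle\le\frac{2rC}{c}|w-\zeta|^2,
\]
and $w=\zeta$. So every radius $r\le r_T$ is admissible for all $t\in T$. Take a locally finite smooth partition of unity $(\phi_i)$ on $\mathbb{D}$ with compact supports $T_i$ and put $r=\sum_i\phi_i\,r_{T_i}$. Then $0<r(t)\le\max\{r_{T_i}:t\in T_i\}$, so $r(t)$ is admissible for $t$.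
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:planar}]
Put $a_{t,\zeta}=\zeta+r(t)\nu_t(\zeta)$ and
\[
h_{t,\zeta}(w)=\frac1{w-a_{t,\zeta}},\qquad W_t=\{w:\operatorname{dist}(w,\overline{G_t})<r(t)\}.
\]
By Lemma~\ref{lem:discs}, $\operatorname{dist}(a_{t,\zeta},\overline{G_t})=r(t)$, so $a_{t,\zeta}\notin W_t$ and $h_{t,\zeta}$ is a holomorphic embedding of the open neighborhood $W_t$ of $\overline{G_t}$. The set $W=\{(t,w):w\in W_t\}$ is open: if $w_0\in W_{t_0}$, there is $w'\in G_{t_0}$ with $|w_0-w'|<r(t_0)$, and for $(t,w)$ near $(t_0,w_0)$ we still have $\rho_t(w')<0$ and $|w-w'|<r(t)$. The formula for $h_{t,\zeta}(w)$ defines a function of class $\mathcal{C}^{k-1}$ on the open set of all $(t,\zeta,w)$ with $\nabla\rho_t(\zeta)\neq0$ and $w\ne a_{t,\zeta}$. So the family is $\mathcal{C}^{k-1}$-continuously varying.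

Fix $(t,\zeta)\in M$ and write $h=h_{t,\zeta}$, $r=r(t)$, $P=h(\zeta)$. Then $|P|=1/r$, and $|h|<1/r$ on $\overline{G_t}\setminus\{\zeta\}$. So $h(\overline{G_t})$ lies in $\overline{D}(0,1/r)$ and meets the boundary circle only at $P$. Parametrize the $\mathcal{C}^2$ curve $\partial h(G_t)$ near $P$ by arc length, $\mu\mapsto\alpha(\mu)$ with $\alpha(0)=P$. The function $|\alpha|^2$ has a maximum at $0$, so
\[
\operatorname{Re}\langle\alpha'(0),P\rangle=0,\qquad1+\operatorname{Re}\langle\alpha''(0),P\rangle\le0 .
\]
By the first relation the tangent line at $P$ is that of the circle. It meets $\overline{D}(0,1/r)$, and hence $h(\overline{G_t})$, only at $P$, and the outer unit normal of $h(G_t)$ at $P$ is $P/|P|=rP$. By the second relation the curvature with respect to the inner normal is $\operatorname{Re}\langle\alpha''(0),-rP\rangle\ge r>0$. If $f$ is a local defining function of $h(G_t)$, then differentiating $f(\alpha(\mu))=0$ twice gives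
\[
\operatorname{Hess}f(P)\big(\alpha'(0),\alpha'(0)\big)=-\operatorname{Re}\langle\alpha''(0),\nabla f(P)\rangle\ge r\,|\nabla f(P)|>0,
\]
which is strong convexity at $P$. So $h_{t,\zeta}$ is an exposing map of $G_t$ at $\zeta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bott}
Bott, \emph{The space of loops on a Lie group}, Michigan Math. J. \textbf{5} (1958).

\bibitem{Lewandowski}
Arkadiusz Lewandowski, \emph{Families of exposing maps in strictly pseudoconvex domains}, arXiv:1910.02711 (2019).

\end{thebibliography}
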